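# A Hausdorff group topology on $\mathcal D(S^1\times\mathbb R^2)$ strictly coarser than the compact-open topology

## 1. Incompressible annuli and tori destroy minimality

**Theorem 1.** Let $M$ be a smooth connected 3-manifold without boundary. Suppose that $M$ contains a smoothly embedded connected surface $F$, closed as a subset of $M$, diffeomorphic to $S^1\times\mathbb R$ ("annulus") or to $S^1\times S^1$ ("torus"), with $\pi_1(F)\to\pi_1(M)$ injective. Then the compact-open topology on the diffeomorphism group $\mathcal D(M)$ is not minimal: the topology $\mathfrak t_N$ defined by formulas (1)–(3) of Section 2 is a Hausdorff group topology on $\mathcal D(M)$ strictly coarser than the compact-open topology. Moreover, every $\mathfrak t_N$-neighbourhood of $1$ acts transitively on ordered $k$-tuples of distinct points of $M$, for every $k$.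

Let us unpack the words.

**Definition (minimal).** A Hausdorff group topology $\mathfrak t$ on a group $G$ is *minimal* if $G$ admits no Hausdorff group topology strictly coarser than $\mathfrak t$.

A compact Hausdorff group is minimal, because a continuous bijection from a compact space to a Hausdorff space is a homeomorphism. The discrete topology on $\mathbb Z$ is not minimal: the $p$-adic topology is a Hausdorff group topology and is strictly coarser.

**Definition (compact-open topology).** For a topological space $X$ with homeomorphism group $\mathcal H(X)$, the compact-open topology, CO for short, is generated by the sets $[K,U]=\{f\in\mathcal H(X): f(K)\subseteq U\}$, with $K\subseteq X$ compact and $U\subseteq X$ open.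

For $X$ Hausdorff, locally compact and locally connected, in particular for a manifold, CO is a group topology on $\mathcal H(X)$ (Arens). We restrict it to $\mathcal D(M)\subset\mathcal H(M)$. The simplest neighbourhood of $1$ to keep in mind is, for $p\neq q$ in $M$,
$$[\{p\},M\setminus\{q\}]=\{f: f(p)\ne q\}.$$

The question comes from J. de la Nuez González, "The compact-open topology on the diffeomorphism or homeomorphism group of a smooth manifold without boundary is minimal in almost all dimensions", arXiv:2303.11227 (2023). The background is this: for a smooth connected manifold $M$ without boundary and of dimension different from $3$, CO on $\mathcal D(M)$ is minimal; if $\partial M\ne\emptyset$ and $\dim M>1$, it is not. The question is whether CO on $\mathcal D(M)$ is minimal for every smooth connected 3-manifold $M$ without boundary. In plain words: if we know about a diffeomorphism only what some coarser Hausdorff group topology can see, can we still see where points go?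

Theorem 1 answers no. With $F=S^1\times\mathbb R\times\{0\}$ it applies to $M=S^1\times\mathbb R^2$, where $\pi_1(F)\to\pi_1(M)$ is an isomorphism. With $F=S^1\times S^1\times\{pt\}$ it applies to the closed manifold $T^3$, where the map is $\mathbb Z^2\hookrightarrow\mathbb Z^3$. The injectivity is a real condition: a torus embedded in $\mathbb R^3$ violates it. Nothing is claimed about manifolds with no such $F$, for instance $\mathbb R^3$ or $S^3$. The last sentence of the theorem shows how coarse $\mathfrak t_N$ is: however small a neighbourhood we take, it contains elements carrying any point to any other point.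

**Conventions.** Manifolds are smooth, connected and without boundary unless a boundary is visible; diffeomorphisms are $C^\infty$; $G=\mathcal D(M)$; $\operatorname{supp}f=\overline{\{x:f(x)\neq x\}}$; $[a,b]=aba^{-1}b^{-1}$; $\operatorname{osc}_X\tau=\sup_X\tau-\inf_X\tau$. We fix $(M,F)$ as in Theorem 1 and put $\alpha=S^1\times\{pt\}\subset F$. Let $\Lambda$ be the set of smooth simple closed curves in $F$ that are freely homotopic in $F$ to $\alpha^{\pm1}$. Elements of $\Lambda$ have infinite order in $\pi_1(F)$, hence in $\pi_1(M)$.

Here is the principle behind the construction. To get a coarse topology, we test diffeomorphisms only by what they do to the whole surface $F$ and its images $h(F)$, and only through a minimax quantity. Pushing a point along a tube is invisible to such a test if the surface cannot run lengthwise through the tube. In dimension 3 a knot in the tube will make this impossible.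

## 2. The function $N$ and the topology $\mathfrak t_N$

### 2.1. A function $\tau$ measuring closeness to $\alpha$

Fix $x_0\in\alpha$ and a chart at $x_0$ in which $F$ is a plane and $\alpha$ a line. Choose a Riemannian metric on $M$ that is Euclidean in this chart near $x_0$. For small $r$ the normal disc bundle of $\alpha$ of radius $2r$ is embedded. Multiplying lengths by $1/r$ with $r$ small, we obtain:

* a chart $(s,x)=(s,x_1,x_2)$ around $x_0$ whose image contains the closed ball of radius $10$ in $\mathbb R^3$, with $F=\{x_2=0\}$ and $\alpha=\{x_1=x_2=0\}$ there;
* an embedded normal disc bundle of $\alpha$ of radius $2$, and inside it the open unit disc bundle $N_1$, whose fibre over $x_0$ is $\{s=0,|x|<1\}$.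

Let $\tau:M\to[0,1]$ be the radial coordinate on $N_1$, and $\tau=1$ off $N_1$. It is continuous: on the bundle of radius $2$ it is $\min(1,\text{radius})$, and off the compact closed unit bundle it is $1$. Moreover $\tau|_\alpha=0$ and $1-\tau$ has compact support. Consequently $\{\tau\le c\}$ is compact for every $c<1$.

Put $\delta_0=\{s=0,|x|\le\frac12\}$. The set $\{\tau<\frac12\}$ is a disc bundle over the circle $\alpha$. The disc $\delta_0$ contains its fibre over $x_0$ and meets no other fibre. So $\{\tau<\frac12\}\setminus\delta_0$ is a disc bundle over an interval, hence contractible.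

**Model.** Take $M=(\mathbb R/L\mathbb Z)\times\mathbb R^2$ with $L>20$ and the flat metric, $F=\{x_2=0\}$, $\alpha=\{x=0\}$, $x_0=(0,0)$. Everything above holds with $\tau(s,x)=\min(1,|x|)$. We compute in this model whenever we compute by hand.

### 2.2. A minimax and its dual form

For $h\in G$ let
$$\nu(h)=\inf_{\gamma\in\Lambda}\ \max_{\gamma}\ \tau\circ h\ \in[0,1]. \tag{1}$$
So $\nu(h)$ is small when some curve of $h(F)$ in the class of $h(\alpha)^{\pm1}$ stays close to $\alpha$. Note $\nu(1)=0$. To bound $\nu$ from below one wants obstacles that every $\gamma\in\Lambda$ must hit.

**Definition (dual curve).** A *dual curve* is a curve $\rho\subset F$ that is either a smooth properly embedded line joining the two ends of $F$ (annulus case), or a smooth simple closed curve with intersection number $\rho\cdot\alpha\ne0$ (torus case).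

Every $\gamma\in\Lambda$ meets every dual curve. In the annulus $\gamma$ separates the two ends; in the torus $\rho\cdot\gamma=\pm\rho\cdot\alpha\neq0$. In the model, $\{s=\text{const}\}\cap F$ is a dual curve.

**Lemma 2 (duality).** Let $A\subset F$ be compact and $W\supset A$ open in $F$. Then either $W$ contains some $\gamma\in\Lambda$, or $F\setminus A$ contains a dual curve.

*Proof.* Choose a compact subsurface $B$ with smooth boundary and $A\subset\operatorname{int}B\subset B\subset W$: a superlevel set $\{\varphi\ge t\}$, with $t\in(0,1)$ a regular value, of a smooth compactly supported function $\varphi:F\to[0,1]$ with support in $W$ and $\varphi=1$ near $A$. Possibly $B=\emptyset$ or $B=F$. We look for the required curve in $\partial B$, and if it is not there, in a region that $\partial B$ leaves untouched.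

**Annulus case.** View $F=S^2\setminus\{+,-\}$. Let $C$ be the component of $F\setminus B$ containing a punctured neighbourhood of $+$.

If $C$ also contains a punctured neighbourhood of $-$, then $C\cup\{+,-\}$ is a connected open subset of $S^2$. A smooth embedded arc in it from $+$ to $-$, with its endpoints removed, is a dual curve in $C\subset F\setminus A$.

Otherwise a punctured neighbourhood of $-$ lies in a different component of $F\setminus B$, so $-\notin\overline C$, and $\overline C\cup\{+\}$ is a compact connected surface in $S^2$ whose boundary is a union of components of $\partial B$. Each boundary circle bounds a disc in $S^2$ on the side not containing $C$; these discs are disjoint and their interiors fill the complement of $\overline C\cup\{+\}$. The point $-$ lies in one of them. Its boundary circle $e$ separates $+$ from $-$, so $e$ is homotopic to $\alpha^{\pm1}$ in $F$. Thus $e\in\Lambda$ and $e\subset\partial B\subset W$.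

**Torus case, an essential boundary curve.** Suppose a component $e$ of $\partial B$ is essential. An essential simple closed curve on the torus represents a primitive class. If this class is $\pm[\alpha]$, then $e\in\Lambda$ (on the torus, homologous closed curves are freely homotopic) and $e\subset W$. If not, write $e=p\,\alpha+q\,\beta$ with $\beta\cdot\alpha=\pm1$. Since $e$ is primitive and different from $\pm\alpha$, we have $q\ne0$, so $e\cdot\alpha=\pm q\neq0$. As $e\cap A=\emptyset$, $e$ is a dual curve in $F\setminus A$.

**Torus case, all boundary curves inessential.** Each component of $\partial B$ bounds a unique disc in $F$, since its other side is a punctured torus. Two of these discs are disjoint or nested. Indeed, if $\partial\Delta_1\subset\operatorname{int}\Delta_2$, then $\partial\Delta_1$ bounds a disc inside $\Delta_2$, which by uniqueness is $\Delta_1$; the same holds with the roles exchanged; and if neither boundary meets the other disc, the discs are disjoint. So the maximal ones are disjoint. Let $Y$ be the complement of their interiors. Then $\operatorname{int}Y$ is connected and misses $\partial B$, so $\operatorname{int}Y\subset B$ or $\operatorname{int}Y\subset F\setminus B$.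

I claim that $\operatorname{int}Y$ contains smooth simple closed curves in every primitive class. Pick one point in each maximal disc, and a linear simple closed curve $l$ in the given class that misses these points. A diffeomorphism supported in disjoint slightly larger discs, and isotopic to the identity, shrinks the maximal discs so close to the chosen points that they miss $l$. The preimage of $l$ under it lies in $\operatorname{int}Y$ and has the same class.

If $\operatorname{int}Y\subset B$, take the class of $\alpha$: we get $\gamma\in\Lambda$ with $\gamma\subset W$. If $\operatorname{int}Y\subset F\setminus B$, take the class $\beta$: we get a dual curve in $F\setminus A$. $\square$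

**Dual form of $\nu$.** For every $h\in G$,
$$\nu(h)=\sup_{\rho\ \text{dual}}\ \inf_{\rho}\ \tau\circ h. \tag{4}$$
For "$\ge$": each $\gamma$ meets each $\rho$, so $\inf_\rho\tau h\le\max_\gamma\tau h$. For "$\le$": let $c<c'<\nu(h)$. Then $c<1$, so $A=\{x\in F:\tau h(x)\le c\}$ is compact, as $F$ is closed. The open set $W=\{x\in F:\tau h(x)<c'\}$ contains $A$ and contains no $\gamma\in\Lambda$. Lemma 2 gives a dual curve with $\tau h>c$ on it. (Equations (2) and (3) come next.)

### 2.3. The topology

For $f\in G$ put
$$N(f)=\sup_{h\in G}|\nu(fh)-\nu(h)|, \tag{2}$$
and for $g_1,\dots,g_r\in G$, $\varepsilon>0$,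
$$V(g_1,\dots,g_r;\varepsilon)=\{f\in G: N(g_ifg_i^{-1})<\varepsilon,\ i=1,\dots,r\}. \tag{3}$$

**Step 1: these sets define a group topology.** Clearly $N(1)=0$. Substituting $h\mapsto f^{-1}h$ in the supremum gives $N(f^{-1})=N(f)$. From
$$|\nu(f_1f_2h)-\nu(h)|\le|\nu(f_1f_2h)-\nu(f_2h)|+|\nu(f_2h)-\nu(h)|$$
we get $N(f_1f_2)\le N(f_1)+N(f_2)$. Recall that a filter base of sets containing $1$ is a neighbourhood base at $1$ of a (unique) group topology if for each member $V$ and each $g_0\in G$ there are members $V',V'',V'''$ with $V'V'\subset V$, $V''^{-1}\subset V$ and $g_0V'''g_0^{-1}\subset V$. Writing $g_i$ for the list $g_1,\dots,g_r$: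

* $V(g_i,g_j';\min(\varepsilon,\varepsilon'))\subset V(g_i;\varepsilon)\cap V(g'_j;\varepsilon')$, so the sets form a filter base;
* $V(g_i;\varepsilon)$ is symmetric and contains $1$;
* $V(g_i;\varepsilon/2)^2\subset V(g_i;\varepsilon)$ by subadditivity;
* $g_0V(g_ig_0;\varepsilon)g_0^{-1}=V(g_i;\varepsilon)$, since $N(g_ig_0\,f\,g_0^{-1}g_i^{-1})<\varepsilon$ says exactly that $g_0fg_0^{-1}\in V(g_i;\varepsilon)$.

The resulting group topology is $\mathfrak t_N$.

**Step 2: $\mathfrak t_N$ is coarser than CO.** For all $f,h$ and $\gamma$ we have $|\max_\gamma\tau fh-\max_\gamma\tau h|\le\sup_M|\tau f-\tau|$. Taking infima over $\gamma$,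
$$N(f)\le\sup_M|\tau f-\tau|. \tag{5}$$
Conjugations are CO-continuous, so it suffices to find, for each $\varepsilon>0$, a CO-neighbourhood of $1$ on which $\sup_M|\tau f-\tau|\le\varepsilon$. Let $K=\operatorname{supp}(1-\tau)$, a compact set. Cover $K$ by the interiors of finitely many compact sets $C_i$, each contained in an open $W_i$ with $\operatorname{osc}_{W_i}\tau\le\varepsilon$. Let $O_1=\bigcap_i[C_i,W_i]$ and take $f\in O_1\cap O_1^{-1}$; this intersection is a CO-neighbourhood of $1$. If $p\in K$, then $p$ and $f(p)$ lie in a common $W_i$, so $|\tau f(p)-\tau(p)|\le\varepsilon$. If $p\notin K$ but $f(p)\in K$, apply this to $f^{-1}\in O_1$ at the point $f(p)$. If $p,f(p)\notin K$, both values are $1$.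

**Example (translations in the model).** Let $f_v(s,x)=(s,x+v)$. Then $N(f_v)=\min(1,|v|)$. Indeed (5) gives "$\le$", since $\big|\min(1,|x+v|)-\min(1,|x|)\big|\le\min(1,|v|)$. For "$\ge$" with $v\ne0$, let $h(s,x)=(s,Rx)$ with $R$ a rotation taking the $x_1$-axis to the line $v^\perp$. Then $h(\alpha)=\alpha$, so $\nu(h)=0$. The surface $f_vh(F)$ lies in $\{\langle x,v\rangle=|v|^2\}$, where $|x|\ge|v|$, so $\nu(f_vh)\ge\min(1,|v|)$.

**Step 3: $\mathfrak t_N$ is Hausdorff.** A group topology is Hausdorff when the neighbourhoods of $1$ intersect in $\{1\}$. The intersection of all the sets (3) is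
$$\mathcal K=\{f: N(gfg^{-1})=0\ \text{ for all } g\in G\},$$
a normal subgroup of $G$. Assume $1\ne f\in\mathcal K$. The plan is to manufacture from $f$ an element of $\mathcal K$ that visibly has $N\ge\frac12$.

*Localizing.* Choose an open $Y\ne\emptyset$ with $f(Y)\cap Y=\emptyset$. Let $B$ and $B_1$ be the open balls of radius $8$ and $2$ about $x_0$ in the chart. Some $g\in G$ has $g(\overline B)\subset Y$: choose a diffeomorphism moving $x_0$ into $Y$, and precede it by one supported in the chart that shrinks $\overline B$ to a sufficiently tiny ball about $x_0$. Then $f'=g^{-1}fg\in\mathcal K$ and $f'(B)\cap B=\emptyset$. For $a,b\in G$ with compact supports in $B$, the element $w=f'a^{-1}f'^{-1}$ is supported in $f'(B)$, so it commutes with $b$. Hence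
$$[a,b]=[aw,b]=[[a,f'],b]\in\mathcal K,$$
because $aw=af'a^{-1}f'^{-1}=[a,f']$ and $\mathcal K$ is normal.

*Choosing $a$ and $b$.* Let $a$ be supported in $B_1$ with $a^{-1}(\delta_0)=\{s=0,\ |x-(0,1)|\le\frac12\}$: take for $a^{-1}$ a cut-off translation in the $x_2$-direction; the moving disc stays in the ball of radius $\frac32$. Let $b$ be supported in $B$ and translate $B_1$ by $5$ in the $s$-direction; the moving ball stays in the ball of radius $7$. Put $k=[a,b]\in\mathcal K$. Since $k^{-1}=(bab^{-1})a^{-1}$, and $bab^{-1}$ is supported in $b(B_1)$, which is disjoint from $B_1\supset a^{-1}(\delta_0)$, we get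
$$k^{-1}(\delta_0)=bab^{-1}(a^{-1}(\delta_0))=a^{-1}(\delta_0).$$
On this set $x_2\ge\frac12$, so it misses $F$. Therefore $k(F)\cap\delta_0=\emptyset$.

*Conclusion.* If some $\gamma\in\Lambda$ had $\max_\gamma\tau k<\frac12$, then $k(\gamma)$ would lie in the contractible set $\{\tau<\frac12\}\setminus\delta_0$, so $k(\gamma)$, hence $\gamma$, would be null-homotopic in $M$. This is false. So $\nu(k)\ge\frac12$ while $\nu(1)=0$, and $N(k)\ge\frac12$, contradicting $k\in\mathcal K$. Hence $\mathcal K=\{1\}$.

What remains of Theorem 1 is that $\mathfrak t_N\neq$ CO, and the transitivity. Both will follow once we can move $p$ to $q$ inside any given $V(g_1,\dots,g_r;\varepsilon)$.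

## 3. A straight tube, however thin, can have $N=1$

The first thing to try is a point push: choose an arc from $p$ to $q$ and a diffeomorphism $T$ with $T(p)=q$ supported in a very thin tube around the arc. The change is large at a few points only, and one hopes that the minimax $\nu$ does not notice. It does.

**Example (straight push).** In the model let $p=(0,0,0)$, $q=(0,0,2)$, and let $\sigma>0$ be arbitrarily small. Let $T$ be the time-one map of a vector field $\zeta\,\partial_{x_2}$ with $\zeta\ge0$ smooth, supported in the $\sigma$-neighbourhood of the segment $pq$, positive on the segment, and scaled so that $\int_0^2 dx_2/\zeta(0,0,x_2)=1$. Then $T(p)=q$ and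
$$T(s,x_1,x_2)=(s,x_1,T_3(s,x_1,x_2)),\qquad T_3\ge x_2,\quad T_3\text{ increasing in }x_2.$$
I claim $N(T)=1$. By continuity there is $\varepsilon\in(0,1)$ with $T_3(0,x_1,0)\ge1$ for $|x_1|\le\varepsilon$. Let $h(s,x_1,x_2)=(s,x_1,x_2+\eta(s)\omega(x_1))$ with smooth compactly supported $\eta,\omega$ with values in $[0,1]$, $\eta$ supported in $|s|<1$, $\eta(0)=1$, $\omega=1$ for $\varepsilon\le|x_1|\le1$, and $\omega=0$ near $x_1=0$. So $h$ builds a ridge of height $1$ across $\alpha$ with a narrow channel cut through it.

The curve $\alpha$ passes through the channel: $h|_\alpha=\mathrm{id}$, so $\nu(h)=0$. On the dual curve $\rho=\{s=0\}\cap F$ we have $Th(0,x_1,0)=(0,x_1,T_3(0,x_1,\omega(x_1)))$.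

* If $|x_1|\le\varepsilon$, the last coordinate is at least $T_3(0,x_1,0)\ge1$.
* If $\varepsilon\le|x_1|\le1$, the last coordinate is at least $\omega(x_1)=1$.
* If $|x_1|\ge1$, then $|x|\ge|x_1|\ge1$.

So $\tau Th=1$ on $\rho$, hence $\nu(Th)=1$ by (4), and $N(T)=1$.

Making the tube thinner does not help, because $h$ is chosen after $T$: the surface can always squeeze a still narrower channel into the tube. Look at the situation from the side of $h_1=Th$. Here $\nu(h_1)=1$, certified by $\rho$. The curve $h_1(\alpha)=T(\alpha)$ is near $\alpha$ outside the tube, then enters the tube, climbs to height $\ge1$, meets $h_1(\rho)$ there, and comes down again. So $T^{-1}$ can pull $h_1(\rho)$ down inside the tube, and $\alpha$ becomes a low curve for $T^{-1}h_1$.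

Pass to the universal cover, where $s\in\mathbb R$. The lift of $h_1(\alpha)$ meets lifts of $h_1(\rho)$ at heights $\geq 1$ inside successive lifts of the tube. Between two successive meetings it comes down one tube, travels, and climbs up the next one. Together with two half-lines of lifts of $h_1(\rho)$, this arc bounds a half-plane in the lifted surface. So *the boundary of a properly embedded half-plane runs down a tube, algebraically once, while the rest of that boundary stays away from this part of the tube*. For a straight tube nothing forbids this. If the tube contains a local knot, it is forbidden. This is the content of the next section.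

## 4. The boundary of a disc or half-plane cannot thread a knotted bead

**Definition (knotted tube).** Let $\mathbb B\subset\mathbb R^3$ be a closed round ball and $k\subset\mathbb B$ a smooth properly embedded arc, straight and radial near its two endpoints, which are antipodal, and knotted as a trefoil. Let $P$ be the closed tubular neighbourhood of small radius $\sigma$ of $k$ in $\mathbb B$, a round cylinder intersected with $\mathbb B$ near $\partial\mathbb B$. A *knotted tube* $(D,P)$ in a 3-manifold is the image of such a pair $(\mathbb B,P)$ under a smooth embedding of a neighbourhood of $\mathbb B$.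

Put $E=\overline{D\setminus P}$. In $S^3\supset\mathbb B$, the set $P$ together with the outer ball $S^3\setminus\operatorname{int}\mathbb B$ is, after rounding corners, a solid torus whose core is a trefoil. So after rounding corners $E$ is the exterior of a trefoil. A *meridian disc* $d$ of $P$ is the image of the normal disc of $k$ of radius $\sigma$ at a point of $k$ at which this disc lies in the interior of $\mathbb B$. Thus $\partial d\subset E$. An orientation of $k$ coorients all meridian discs.

**The simplest case.** Let $\Delta\subset\mathbb R^3$ be an embedded disc whose boundary misses $E$ and crosses $d$ transversally in exactly one point. In $S^3$, $\partial\Delta$ lies in the solid torus complementary to (a slight thickening of) $E$ and meets its meridian disc once. So $\partial\Delta$ is a connected sum of the trefoil with some knot. By additivity of genus it is not the unknot, but it bounds $\Delta$: impossible. For a straight tube the conclusion fails: a flat round disc can have its boundary run once through the tube. And the count must be algebraic: a narrow strip lying lengthwise inside $P$, and reaching past the meridian disc $d$, has boundary crossing $d$ twice with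 opposite signs. We need algebraic counts, general $X$, and half-planes as well as discs.

**Lemma 3 (bead lemma).** Let $X$ be a connected orientable 3-manifold, $(D,P)$ a knotted tube in $X$ with meridian disc $d$, and $\tilde e:\mathbb R^2\to X$ a smooth proper injective immersion. Let $\Gamma\subset\mathbb R^2$ be smooth except for finitely many corners, which $\tilde e$ maps off $D$. Let $H\subset\mathbb R^2$ be a closed region bounded by $\Gamma$, where either $\Gamma$ is a simple closed curve and $H$ the disc it bounds, or $\Gamma$ is a properly embedded line and $H$ one of its two closed sides. Put $e=\tilde e|_H$. Assume $e(\Gamma)\cap E=\emptyset$ and $e(\Gamma)$ is transverse to $d$. Then the algebraic intersection number $n=e(\Gamma)\cdot d$ is $0$.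

*Proof.* If $n\ne0$, we shall find a curve on the torus $\partial E$ that is null-homotopic on one of its two sides but should not be.

**Step 1: general position.** The set $e(\Gamma)$ is closed, since $\tilde e$ is proper, and $E$ is compact. So there is a thin smooth neighbourhood $E'$ of $E$, a collar enlargement with corners rounded and again the trefoil exterior, with $E'\cap e(\Gamma)=\emptyset$. Let $S=\partial E'$, a torus; $d'=d\setminus\operatorname{int}E'$, a slightly smaller disc, which meets $S$ transversally in $\mu=\partial d'$; and let $D'\supset D\cup E'$ be a slightly larger ball whose neighbourhood still misses the images of the corners. Since $e(\Gamma)$ misses $E'$, it meets $d$ only in interior points of $d'$, and $e(\Gamma)\cdot d'=n$.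

In the coordinates of the embedded ball, let $\theta_t$ ($t\in\mathbb R^3$ small) be diffeomorphisms of $X$ that are translation by $t$ on $D'$ and are supported near $D'$, away from the images of the corners. By parametric transversality, for almost all small $t$ the images under $\theta_t$ of $S$, of $\mu$ and of a slightly enlarged open disc $d^\circ\supset d'$ are transverse to $\tilde e$, and that of $d^\circ$ is transverse to $e(\Gamma)$. For small $t$ the conditions $E'\cap e(\Gamma)=\emptyset$ and $e(\Gamma)\cdot d'=n$ persist, because $e(\Gamma)$ met $d'$ transversally in finitely many points, all interior to $d'$. We replace $E',S,d',\mu,D'$ by their images under such a $\theta_t$ and keep the notation.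

**Step 2: moving the count from $\Gamma$ to $S$.** Let $V=X\setminus\operatorname{int}E'$ and $R=e^{-1}(V)\subset H$. The set $\tilde e^{-1}(S)$ is a compact 1-manifold without boundary, disjoint from $\Gamma$. So $e^{-1}(S)$ is a finite union of simple closed curves in $\operatorname{int}H$, and $R$ is a surface with boundary $\Gamma\cup e^{-1}(S)$. Let $\mathcal L=e^{-1}(d')$. It is compact by properness. It is a 1-manifold with boundary, and its boundary consists of the points of $\Gamma\cap e^{-1}(d')$ and of $e^{-1}(\mu)$. It meets $\Gamma$ transversally because $d'$ is transverse to $e(\Gamma)$. It meets $e^{-1}(S)$ only in $e^{-1}(\mu)$, transversally: a common tangent direction would map into $Td'\cap TS=T\mu$, and $\tilde e$ is transverse to $\mu$. Also $\mathcal L\subset R$, because $d'\subset V$.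

The coorientation of $d'$ pulls back to a coorientation of $\mathcal L$ in $R$. Orient $\partial R$ with $R$ on the left. At the two ends of an arc of $\mathcal L$, the curve $\partial R$ crosses the arc in opposite directions: if the arc is directed by $u$, then at its initial end $R$ lies ahead, so $\partial R$ crosses from the left of the arc to its right; at its terminal end $R$ lies behind, and $\partial R$ crosses from right to left. Closed components of $\mathcal L$ have no ends. So the signed crossings of $\partial R$ with $\mathcal L$ add up to $0$. The crossings on $\Gamma$ contribute $\pm n$. A crossing on a component $c$ of $e^{-1}(S)$ has the sign with which $e(c)$ crosses $\mu$ in $S$, where $\mu$ is cooriented in $S$ by $d'$. Since $\tilde e$ is injective, we identify the components $c$ with their images, which are disjoint simple closed curves in $S$. Hence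
$$\pm n+\sum_{c}c\cdot\mu=0,$$
with intersection numbers taken in $S$.

**Step 3: an innermost curve is null-homotopic on one side of $S$.** Suppose $n\ne0$. Then some $c$ has $c\cdot\mu\neq0$. Each component $c$ bounds a disc $\Delta_c$ in the plane, and $\Delta_c\subset\operatorname{int}H$. If $\Gamma$ is a line, it is connected, unbounded and disjoint from $c$, hence lies outside $\Delta_c$; so $\Delta_c$ is on the same side of $\Gamma$ as $c$. If $\Gamma$ bounds the disc $H$, the closure of the outside of $H$ is connected, unbounded and disjoint from $c$, hence outside $\Delta_c$.

Choose $c$ with $c\cdot\mu\ne0$ such that $\Delta_c$ contains no other such component in its interior. A component $c'$ in $\operatorname{int}\Delta_c$ then has $c'\cdot\mu=0$. If $c'$ were essential in $S$, it would be parallel to $c$, as disjoint essential simple closed curves on a torus are parallel, and $|c'\cdot\mu|=|c\cdot\mu|\ne0$, a contradiction. So every such $c'$ bounds a disc in $S$. Remove from $\Delta_c$ the discs bounded by the outermost such $c'$. The remaining region is connected and its interior misses $e^{-1}(S)$, so $e$ maps it into $E'$ or into $V$. Fill the removed discs by maps into the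 discs in $S$. The result is a map of a disc: $c$ is null-homotopic in $E'$ or in $V$.

**Step 4: not in $E'$.** Since $c\cdot\mu\ne0$, $c$ is nontrivial in $\pi_1(S)=H_1(S)$. But $\pi_1(S)\to\pi_1(E')$ is injective. Otherwise, by the loop theorem and Dehn's lemma, an essential simple closed curve of $S$ would bound an embedded disc in $E'$. This curve is primitive and null-homologous in $E'$. The kernel of $H_1(S)\to H_1(E')$ is generated by the longitude of the knot, so the curve is the longitude. The longitude and the core of the complementary solid torus cobound an annulus in it, so the trefoil would bound an embedded disc and be trivial. Contradiction.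

**Step 5: not in $V$.** Embed $D'$ in $S^3$ as in the model. Then $V_0=S^3\setminus\operatorname{int}E'$ is a solid torus (up to a collar, $P$ together with the outer ball) with meridian disc $d'$. The manifold $V$ is the union of $D'\setminus\operatorname{int}E'$, which is $V_0$ minus an open ball, and $X\setminus\operatorname{int}D'$, glued along the 2-sphere $\partial D'$. As $H_1(\partial D')=0$, Mayer–Vietoris shows that $H_1(V_0\setminus\text{open ball})\oplus H_1(X\setminus\operatorname{int}D')\to H_1(V)$ is injective. Also $H_1(V_0\setminus\text{open ball})=H_1(V_0)=\mathbb Z$. Write $c=p\mu+q\lambda$ in a basis $\mu,\lambda$ of $H_1(S)$; then $q=\pm c\cdot\mu\neq0$. In $H_1(V_0)$ we have $\mu\mapsto0$, because $\mu$ bounds $d'$, and $\lambda\mapsto\pm1$. So $c\mapsto\pm q\ne0$ in $H_1(V_0)$, hence $c\neq0$ in $H_1(V)$. Contradiction. Therefore $n=0$. $\square$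

## 5. Knotted chains and the estimate $N(T)\le2\delta$

One knot in the tube is not what we use. Lemma 3 acts at a bead $D$ only if the curve pieces lying high and the curve pieces lying low are both kept away from $E$. For this, $\tau$ should take values on $D$ in a prescribed narrow window. A tube with many small beads meets this requirement: whenever $\tau$ passes through the window along the tube, it does so slowly enough that a whole bead lies in it. Being knotted is preserved by all diffeomorphisms, so it survives the conjugations in (3); only the oscillation of $\tau$ has to be controlled.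

**Definition (knotted chain).** Let $m\ge1$. For $j=1,\dots,m$ let $D_j\subset\mathbb R^3$ be the closed ball of radius $\frac1{4m}$ centred at $(0,0,\frac{2j-1}{2m})$; these balls are disjoint. Let $a$ be the segment $-\frac1{4m}\le z\le1+\frac1{4m}$ of the $z$-axis, with its intersection with each $D_j$ replaced by a scaled copy of the trefoil arc $k$, which coincides with the $z$-axis near its endpoints. Let $U$ be the closed $\sigma$-neighbourhood of $a$, with $\sigma$ very small. A *knotted chain* in $M$ is the image of such a model chain $(U;D_1,\dots,D_m)$ under a smooth embedding into $M$ of a neighbourhood of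
$$Z=\{(x,z)\in\mathbb R^2\times\mathbb R:\ |x|\le1,\ -1\le z\le2\}.$$
The same notation is used for the image.

In the model:

* $U$ is a compact ball, contained with all $D_j$ in $Z$;
* with $P_j=U\cap D_j$, each $(D_j,P_j)$ is a knotted tube;
* $(0,0,0)$ and $(0,0,1)$ lie in $\operatorname{int}U$ (the lowest bead starts at height $\frac1{4m}$, the highest ends at height $1-\frac1{4m}$).

The set $\overline{U\setminus\bigcup_jD_j}$ has $m+1$ components $C_0,\dots,C_m$, in this order along $a$. Put $X_j=D_j\cup C_j\cup D_{j+1}$ for $0\le j\le m$, omitting $D_0$ and $D_{m+1}$. Then $\operatorname{diam}X_j\le4/m$, and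
$$D_q\subset X_{q-1}\cap X_q\qquad(1\le q\le m).$$
If a meridian disc $d_j$ of $P_j$ is chosen for each $j$, these discs cut $U$ into consecutive closed pieces $U_0,\dots,U_m$, with $d_j$ between $U_{j-1}$ and $U_j$, and $U_j\subset X_j$. For $m=1$, for instance, there is one bead, $U$ is cut by $d_1$ into two pieces, and $X_0=C_0\cup D_1$, $X_1=D_1\cup C_1$.

**Proposition 4.** Let $(U;D_1,\dots,D_m)$ be a knotted chain in $M$ and $\delta>0$, with $\operatorname{osc}_{X_j}\tau<\delta/4$ for all $j$. If $T\in G$ and $\operatorname{supp}T\subset\operatorname{int}U$, then $N(T)\le2\delta$.

*Proof.* It suffices to show $\nu(Th)\ge\nu(h)-2\delta$ for all such $T$ and all $h\in G$: applied to $T^{-1}$ and $Th$, it gives the reverse inequality $\nu(h)\ge\nu(Th)-2\delta$. Fix $T$ and $h$. If $\nu(h)\le2\delta$ there is nothing to do. Otherwise let $2\delta<c<\nu(h)$; in particular $c<1$, so $\{x\in F:\tau h(x)\le c\}$ is compact.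

**Step (a): reduction to rerouting a dual curve.** By (4) there is a dual curve $\rho$ with $\tau h>c$ on $\rho$. The trouble is that $h(\rho)$ may enter $\operatorname{supp}T$.

*Claim.* There is a dual curve $\rho'$ with $\tau h>c-2\delta$ on $\rho'$ and $h(\rho')\cap\operatorname{supp}T=\emptyset$.

Given the claim, $Th=h$ on $\rho'$, so $\tau Th>c-2\delta$ on $\rho'$, and $\nu(Th)\ge c-2\delta$ by (4). Letting $c\to\nu(h)$ finishes the proof.

**Step (b): if the claim fails, there is a low curve using the tube.** Suppose the claim fails. Apply Lemma 2 with
$$A=\{x\in F:\tau h\le c-2\delta\}\cup(h|_F)^{-1}(\operatorname{supp}T),\qquad W=\{x\in F:\tau h<c-\delta\}\cup(h|_F)^{-1}(\operatorname{int}U).$$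
Here $A$ is compact ($\operatorname{supp}T$ is closed in the compact set $U$, and $F$ is closed), $W$ is open, and $A\subset W$. A dual curve in $F\setminus A$ would satisfy the claim. So there is $\gamma\in\Lambda$ with
$$h(\gamma)\subset\{\tau<c-\delta\}\cup\operatorname{int}U. \tag{6}$$
A small perturbation of $\gamma$ in $F$ preserves (6), so we may assume $\gamma$ transverse to $\rho$ in $F$. The set $\gamma\cap\rho$ is finite and nonempty, and at its points $\tau h>c$, so $h$ maps them into $\operatorname{int}U$.

Now choose the meridian discs. Those of $P_j$ near the one at the midpoint of the core of $P_j$ are level sets, in $P_j$, of a smooth submersion defined near that disc (the arc parameter of the nearest point of the core). By Sard's theorem, applied to the composition of this function with $h|_\gamma$, we can choose a meridian disc $d_j$ of each $P_j$ such that $h(\gamma)$ is transverse to $d_j$. Let $U_0,\dots,U_m$ be the resulting pieces of $U$.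

**Step (c): blocks, and why high blocks contain no low points.** Let
$$J=\{j:\ \tau(D_j)\subset(c-\delta,c)\}.$$
Cutting $U$ along the $d_j$ with $j\in J$ gives closed *blocks*, which are unions of consecutive $U_i$; two distinct blocks meet at most in a disc $d_j$, $j\in J$. Call a block *high* if it contains a point with $\tau\ge c$. I claim:
$$\text{on a high block, }\ \tau>c-\delta. \tag{7}$$
Suppose a block contains $x\in U_i$ with $\tau(x)\ge c$ and $y\in U_l$ with $\tau(y)\le c-\delta$, where $U_i,U_l$ are pieces of that block. Since $\operatorname{osc}_{X_i}\tau<\delta/4$, we have $\tau>c-\delta/4$ on $X_i\supset U_i$. So $i\ne l$.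

Let $i<l$. Let $q\in[i,l]$ be minimal such that $X_q$ contains a point with $\tau<c-\delta/2$; such $q$ exists, since $l$ has this property, and $q\ge i+1$. On $X_{q-1}$ we have $\tau\ge c-\delta/2$. On $X_q$ we have $\tau<c-\delta/2+\delta/4=c-\delta/4$. As $D_q\subset X_{q-1}\cap X_q$, we get $\tau(D_q)\subset[c-\frac\delta2,c-\frac\delta4)$, so $q\in J$. But $d_q$ lies between $U_{q-1}$ and $U_q$ and $i\le q-1<q\le l$, so $U_i$ and $U_l$ belong to different blocks: a contradiction.

Let $i>l$. Let $q\in[l,i]$ be maximal with the same property; then $q\le i-1$. On $X_{q+1}$ we have $\tau\ge c-\delta/2$ and on $X_q$ we have $\tau<c-\delta/4$, and $D_{q+1}\subset X_q\cap X_{q+1}$. So $q+1\in J$, and $d_{q+1}$ separates $U_l$ from $U_i$ in $U$: a contradiction again. This proves (7).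

**Step (d): lifting to universal covers.** We want to apply Lemma 3 to a piece of surface bounded by arcs of $\gamma$ and $\rho$; such a piece exists in the plane, so we pass to universal covers. Let $\widetilde M$ be the universal cover of $M$; it is simply connected, so orientable. Lift $\tau$ to $\widetilde M$, keeping its name. Let $\widetilde F\cong\mathbb R^2$ be the universal cover of $F$ and $\tilde h:\widetilde F\to\widetilde M$ a lift of $h|_F$. It is an immersion with $\tilde h(tx)=h_*(t)\tilde h(x)$ for $t\in\pi_1(F)$, where $h_*:\pi_1(F)\to\pi_1(M)$ is injective, because $F$ is $\pi_1$-injective and $h$ is a diffeomorphism of $M$.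

*$\tilde h$ is injective.* If $\tilde h(x)=\tilde h(y)$, then $x,y$ have the same image in $F$, because $h|_F$ is injective; so $y=tx$. Then $h_*(t)$ fixes $\tilde h(x)$, so $h_*(t)=1$ and $t=1$.

*$\tilde h$ is proper.* Suppose $\tilde h(x_n)$ converges. Since $h(F)$ is closed and embedded, the projections of $x_n$ to $F$ converge, so $x_n=t_nx_n'$ with $x_n'$ convergent. Both $\tilde h(x_n')$ and $h_*(t_n)\tilde h(x_n')$ converge. By proper discontinuity $h_*(t_n)$ takes finitely many values, hence so does $t_n$. So $(x_n)$ has a convergent subsequence.

*Lifting the chain.* The image of $Z$ in $M$ is simply connected, and so is the image of a slightly larger solid cylinder. So its preimage in $\widetilde M$ is a disjoint union of translates of one lift. Hence the preimages of $U$ and $D_j$ are disjoint unions of translates $g\widetilde U$ and $g\widetilde D_j$, $g\in\pi_1(M)$, and the preimage of $U$ meets $g\widetilde D_j$ exactly in $g\widetilde P_j$, where $\widetilde P_j\subset\widetilde U$ is the lift of $P_j$. Each $(g\widetilde D_j,g\widetilde P_j)$ is a knotted tube. The discs $d_j$ lift to $g\tilde d_j$, and blocks lift to closed subsets of the $g\widetilde U$, called block lifts.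

*Lifting the curves.* Let $\tilde\gamma\subset\widetilde F$ be a component of the preimage of $\gamma$. Since $\gamma$ has infinite order in $\pi_1(F)$, $\tilde\gamma$ is a properly embedded line, invariant under some $t\in\pi_1(F)$ of infinite order acting on it as a translation. The preimage of $\rho$ is a disjoint union of properly embedded lines, the *$\rho$-lines*: in the annulus case $\rho$ is itself a proper line, and in the torus case $\rho\cdot\alpha\ne0$ shows that $\rho$ has infinite order. Let $(p_i)_{i\in\mathbb Z}$ be the points where $\tilde\gamma$ meets $\rho$-lines, in order along $\tilde\gamma$. There are such points, because $\gamma$ meets $\rho$, and finitely many per period; so $t(p_i)=p_{i+n_0}$ for some $n_0\neq0$.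

We have $\tau(\tilde h(p_i))>c$, while $\tau<c$ on $D_j$ for $j\in J$. So $\tilde h(p_i)$ lies on no $g\tilde d_j$ with $j\in J$. As it lies over $\operatorname{int}U$, it lies in exactly one block lift $B_i$, and $B_i$ is a lift of a high block.

**Step (e): $B_i=B_{i+1}$ for all $i$.** This is where the knots act. Suppose $B_i\ne B_{i+1}$. Let $\kappa$ be the arc of $\tilde\gamma$ from $p_i$ to $p_{i+1}$; its interior misses all $\rho$-lines. If $p_i$ and $p_{i+1}$ are on the same $\rho$-line $\ell$, let $\Gamma=\kappa\cup\ell[p_i,p_{i+1}]$, a simple closed curve. If they are on different $\rho$-lines $\ell,\ell'$, let $\Gamma$ be the union of $\kappa$, a half-line of $\ell$ from $p_i$ and a half-line of $\ell'$ from $p_{i+1}$, a properly embedded line. Let $H\subset\widetilde F$ be the disc, respectively a closed side, bounded by $\Gamma$, and $e=\tilde h|_H$.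

*Some disc is crossed with nonzero total sign.* Write $B_i\subset g\widetilde U$. By (7), $\tau>c-\delta$ on $B_i$. So by (6), $\tilde h(\kappa)\cap B_i\subset g\operatorname{int}\widetilde U$. Hence every point of $\tilde h(\kappa)\cap B_i$ not on one of the (at most two) discs $g\tilde d_j$, $j\in J$, at the ends of $B_i$ is an interior point of $B_i$ in $\widetilde M$. So $\tilde h(\kappa)$ can leave or enter $B_i$ only through these discs, and it crosses them transversally, by the choice of the $d_j$. It starts in $B_i$. It ends outside $B_i$, because $\tilde h(p_{i+1})$ lies in the single block lift $B_{i+1}\neq B_i$. So, counting outward crossings $+1$ and inward crossings $-1$, the total over these discs is $1$. Therefore for one of them, $d=g\tilde d_j$ with $j\in J$, we have $\tilde h(\kappa)\cdot d\ne0$. Put $D=g\widetilde D_j$, $P=g\widetilde P_j$, $E=\overline{D\setminus P}$, and recall $\tau(D)\subset(c-\delta,c)$.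

*The hypotheses of Lemma 3 hold.*

* On the part of $\tilde h(\Gamma)$ coming from $\rho$-lines, including the corners $p_i,p_{i+1}$, we have $\tau>c$. So this part misses $D$.
* On $D$ we have $\tau>c-\delta$, so by (6) $\tilde h(\kappa)\cap D$ lies in the preimage of $\operatorname{int}U$. This preimage is open and disjoint from $D\setminus P$, hence disjoint from the closure $E$. So $\tilde h(\kappa)$ misses $E$.

Thus $e(\Gamma)\cap E=\emptyset$, the corners are mapped off $D$, $e(\Gamma)$ is transverse to $d$, and $e(\Gamma)\cdot d=\tilde h(\kappa)\cdot d\neq0$. This contradicts Lemma 3 with $X=\widetilde M$ and $\tilde e=\tilde h$.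

**Step (f): contradiction by periodicity.** By (e) all $\tilde h(p_i)$ lie in one block lift $B\subset g\widetilde U$. But $\tilde h(p_{i+n_0})=h_*(t)\tilde h(p_i)\in h_*(t)g\widetilde U$, and $h_*(t)\ne1$, so $h_*(t)g\widetilde U\cap g\widetilde U=\emptyset$. This contradiction proves the claim, and with it the proposition. $\square$

Compare with the straight push of Section 3: there the lifted curve comes down one tube and goes up the next, so that $B_i\ne B_{i+1}$ for every way of cutting the tube; what breaks is precisely the appeal to Lemma 3 in step (e).

## 6. Moving points inside every $\mathfrak t_N$-neighbourhood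

**Lemma 5.** Let $p\ne q$ in $M$, $Q\subset M\setminus\{p,q\}$ finite, $g_1,\dots,g_r\in G$, $\varepsilon>0$. There is $f\in V(g_1,\dots,g_r;\varepsilon)$ with $f(p)=q$ and $f|_Q=\mathrm{id}$.

*Proof.* The chain is laid along an arc from $p$ to $q$, with the number $m$ of beads chosen after $g_1,\dots,g_r$ and $\varepsilon$ are known.

Choose a smooth embedded arc from $p$ to $q$ missing $Q$. Using a thin tubular neighbourhood of a slight extension of it, choose an embedding $\Psi$ of a neighbourhood of $Z$ into $M\setminus Q$ with $\Psi(0,0,0)=p$ and $\Psi(0,0,1)=q$. Let $\delta=\varepsilon/3$. The functions $\tau g_i\Psi$ are uniformly continuous on the compact set $Z$. Since $\operatorname{diam}X_j\le4/m$ in the model, for $m$ large the $\Psi$-image $(U;D_1,\dots,D_m)$ of the model chain satisfies $\operatorname{osc}_{X_j}(\tau g_i)<\delta/4$ for all $i,j$.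

The set $\operatorname{int}U$ is connected and contains $p$ and $q$. So there is $f\in G$ with $\operatorname{supp}f$ a compact subset of $\operatorname{int}U$ and $f(p)=q$; it fixes $Q$, because $U\cap Q=\emptyset$. For each $i$, the image $(g_iU;g_iD_1,\dots,g_iD_m)$ is a knotted chain, with embedding $g_i\Psi$, and $\operatorname{osc}_{g_iX_j}\tau=\operatorname{osc}_{X_j}(\tau g_i)<\delta/4$. Also $\operatorname{supp}(g_ifg_i^{-1})=g_i(\operatorname{supp}f)\subset\operatorname{int}g_iU$. By Proposition 4, $N(g_ifg_i^{-1})\le2\delta<\varepsilon$ for every $i$. $\square$

*End of the proof of Theorem 1.*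

**Strictness.** Fix $p\ne q$ in $M$. The set $[\{p\},M\setminus\{q\}]$ is a CO-neighbourhood of $1$. By Lemma 5 with $Q=\emptyset$, every $V(g_1,\dots,g_r;\varepsilon)$ contains some $f$ with $f(p)=q$, so this set contains no $V(g_1,\dots,g_r;\varepsilon)$ and is not a $\mathfrak t_N$-neighbourhood of $1$. Together with Steps 1–3 of Section 2.3, $\mathfrak t_N$ is a Hausdorff group topology strictly coarser than CO.

**Transitivity on $k$-tuples.** Let $(p_1,\dots,p_k)$ and $(q_1,\dots,q_k)$ be $k$-tuples of distinct points, and let $V(g_1,\dots,g_r;\varepsilon)$ be given. Moving $p_i$ directly to $q_i$ could hit another $p_j$, so we go through auxiliary positions: choose distinct points $y_1,\dots,y_k$ different from all $p_i$ and $q_i$. Move $p_1\to y_1,\dots,p_k\to y_k$, and then $y_1\to q_1,\dots,y_k\to q_k$, one point at a time, each time by an element of $V(g_1,\dots,g_r;\varepsilon/2k)$ from Lemma 5, with $Q$ the current positions of the other $k-1$ points. These positions differ from the start and the target of the moving point, so Lemma 5 applies. By subadditivity of $N$, the product of these $2k$ elements lies in $V(g_1,\dots,g_r;\varepsilon)$, and it carries $(p_i)$ to $(q_i)$.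 $\blacksquare$
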